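\title{Standard Young Tableaux of Shape $[n,n,n]$ Without Short Runs}

\begin{abstract}
Let $G(n)$ be the number of standard Young tableaux of shape $[n,n,n]$ in which every maximal block of consecutive integers lying in one row has length at least $2$. We prove the conjecture of Kauers and Zeilberger that $G(n)\sim C_1\,8^n/n^4$ for a constant $C_1>0$. We identify $C_1=\frac{9\sqrt3}{5000\pi}V_*^2$, where $V_*$ is a value of the positive harmonic function of a walk with memory killed on leaving a Weyl chamber. The number $V_*$ is given by an explicit convergent series, is computable from below and from above, and satisfies bounds that give $0.305<C_1<2.16$. The proof works for $k$ rows of length $n$ and runs of length at least $r$, and it yields a local limit theorem for the killed walk. Its core is a reflection argument: the reflection principle is not exact for walks with memory, but its error is of smaller order than its main term once both endpoints are far from the walls.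
\end{abstract}

\section{The question and the results}

\subsection{Tableaux without short runs}

A standard Young tableau of shape $[n,n,n]$ is a filling of a $3\times n$ array with $1,2,\dots,3n$, each used once, increasing along rows and down columns. The entries of each row split uniquely into \emph{runs}, the maximal blocks of consecutive integers $a,a+1,\dots,a+\ell-1$ that all lie in that row; $\ell$ is the length of the run. A row $1,2,5,6,7$ has the runs $\{1,2\}$ and $\{5,6,7\}$. Let $G(n)$ be the number of standard Young tableaux of shape $[n,n,n]$ in which every run, in each of the three rows, has length at least $2$. Starting at $n=1$, the sequence begins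
\[
0,\ 1,\ 1,\ 5,\ 15,\ 69,\ 304,\ 1518,\ 7807,\ 42314,\ \dots
\]

It is best to read a tableau as a word $a_1a_2\cdots a_{3n}$, where $a_t\in\{1,2,3\}$ is the row that contains $t$. The tableau is standard if and only if every prefix satisfies $\#1\ge\#2\ge\#3$, where $\#\ell$ is the number of letters $\ell$. The runs of the rows are the maximal constant blocks of the word. So $G(n)$ counts the words with $n$ letters of each kind that satisfy the prefix condition and have no run of length $1$. For $n=4$ the five words are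
\[
111122223333,\quad 112211223333,\quad 111122332233,\quad 112233112233,\quad 112211332233 .
\]

What growth should one expect? Without the restriction on runs, the hook length formula gives $\frac{2\,(3n)!}{n!\,(n+1)!\,(n+2)!}\sim\frac{\sqrt3}{\pi}\,\frac{27^n}{n^4}$. There are $27^n$ words of length $3n$. A factor $n^{-1}$ is the price for a two-dimensional walk, the pair $(\#1-\#2,\#2-\#3)$, to return to its starting point, and a factor $n^{-3}$ is the price for keeping three pairs of rows in order all the time. If runs must have length at least $2$, the words of length $L$ have the generating function $\sum_{b\ge1}3\cdot2^{b-1}\bigl(\frac{x^2}{1-x}\bigr)^b$, with dominant pole at $2x^2=1-x$, that is, at $x=\frac12$; so their number is of order $2^L$, which is $8^n$ for $L=3n$. The restriction on runs is local, and a local restriction should not change the power $n^{-4}$. This heuristic agrees with Conjecture 2a of Kauers and Zeilberger \cite{KZ}: there is a constant $C_1>0$ with $G(n)\,n^4/8^n\to C_1$.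 They also asked for the value of $C_1$, if it can be found. We prove the conjecture and identify the constant.

\begin{theorem}\label{thm:three}
Let $a_1a_2\cdots$ be the random word over $\{1,2,3\}$ with $a_1=a_2=1$ in which a run that has reached length at least $2$ is continued with probability $\frac12$ and is ended by each of the two other letters with probability $\frac14$, and in which the first letter of a new run is repeated once with certainty. Let $i_m=\#1-\#2$ and $j_m=\#2-\#3$ in $a_1\cdots a_m$, and let $\tau$ be the first $m$ with $\min(i_m,j_m)=-1$. The limit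
\[
V_*=\lim_{m\to\infty}\mathbb E\bigl[\,i_mj_m(i_m+j_m);\ \tau>m\,\bigr]
\]
exists,
\[
17.55<\frac{12796}{729}\ \le\ V_*\ \le\ \frac{1156}{27}+\frac{118}{9}\Bigl(\sqrt{5/3}-1\Bigr)<46.631,
\]
and
\[
\frac{G(n)\,n^4}{8^n}\ \longrightarrow\ C_1=\frac{9\sqrt3}{5000\,\pi}\,V_*^2,\qquad 0.305<C_1<2.16 .
\]
Moreover $V_*$ is the sum of the explicit series \eqref{eq:lowerseries}, whose terms are rational and, after the first, nonnegative; it is also the limit of the explicit weakly decreasing sequence \eqref{eq:upperseq}. In particular $C_1$ is a computable number.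
\end{theorem}

We do not have a closed form for $V_*$. The asymptotic statement holds for any number of rows and any minimal run length.

\begin{theorem}\label{thm:general}
Fix $k\ge2$ and $r\ge1$. Let $G_{k,r}(n)$ be the number of standard Young tableaux with $k$ rows of length $n$ in which all runs have length at least $r$. Let $q\in(0,1)$ be the solution of $q+(k-1)q^r=1$, and put
\[
\mu=r+\frac q{1-q},\qquad \mu_2=\frac q{(1-q)^2},\qquad \gamma^2=\frac1{k\mu}\Bigl(\mu_2+\bigl(1-\tfrac2k\bigr)\mu^2\Bigr)>0 .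
\]
Consider the random word over $\{1,\dots,k\}$ with $a_1=1$ in which a run of length less than $r$ is continued with certainty, and a run of length at least $r$ is continued with probability $q$ and ended by each of the $k-1$ other letters with probability $q^r$. Let $\#_m\ell$ be the number of letters $\ell$ in $a_1\cdots a_m$, and let $\tau$ be the first $m$ for which $\#_m1\ge\#_m2\ge\dots\ge\#_mk$ fails. Then the limit
\[
V_{k,r}=\lim_{m\to\infty}\mathbb E\Bigl[\ \prod_{1\le i<j\le k}(\#_mi-\#_mj);\ \tau>m\Bigr]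
\]
exists, $V_{k,r}\in(0,\infty)$, and $G_{k,r}(n)\sim C_{k,r}\,q^{-kn}\,n^{-(k^2-1)/2}$ with
\[
C_{k,r}=\frac{V_{k,r}^2}{k(k-1)\mu}\cdot\frac{\sqrt k\;k!}{(2\pi)^{(k-1)/2}\,\prod_{j=1}^kj!\;\,(k\gamma^2)^{(k^2-1)/2}}\in(0,\infty).
\]
\end{theorem}

The numbers $\mu$ and $\mu_2$ are the mean and the variance of the length of a run, which is $r$ plus a geometric variable with parameter $q$. For $(k,r)=(3,2)$ we have $q=\frac12$, $\mu=3$, $\mu_2=2$, $\gamma^2=\frac59$, and
\[
C_{3,2}=\frac{V_*^2}{18}\cdot\frac{\sqrt3}{4\pi}\cdot\Bigl(\frac35\Bigr)^4=\frac{9\sqrt3}{5000\pi}V_*^2 .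
\]
For $(k,r)=(3,1)$ we have $q=\frac13$, $\mu=\frac32$, $\mu_2=\frac34$, $\gamma^2=\frac13$. Here the letters are independent and uniform, the polynomial $(i+1)(j+1)(i+j+2)$ is harmonic for the walk and vanishes when $i=-1$ or $j=-1$, so $V_{3,1}$ is its value $6$ at $(i,j)=(1,0)$ (Lemma~\ref{lem:poly} below). Theorem~\ref{thm:general} then gives $\frac{36}{9}\cdot\frac{\sqrt3}{4\pi}=\frac{\sqrt3}\pi$, in agreement with the hook length formula.

\subsection{How the proof goes}\label{sec:plan}

With the weights above all words of a given length that start with $1$ and whose runs are all at least $r$ have the same probability (Section~\ref{sec:chain}). So $G_{k,r}(n)$ is, up to an explicit factor, the probability that a random walk with memory goes from one given point to another inside the cone $x_1\ge\dots\ge x_k$. For a walk with independent steps that are symmetric under permutations of the letters, the reflection principle counts such paths exactly. With memory it fails: at the moment when the walk leaves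 the cone the reflected path has a different memory. The next section shows on two rows what can be saved. In short:
\begin{itemize}
\item The alternating sum over reflected endpoints is still an approximate count. Its error is expressed through exit points, where the alternating sum is built from \emph{differences} of two nearby values of the free kernel, hence smaller by one order. When both endpoints are at distance $R\gg1$ from the walls, main term and error can be separated (Sections~\ref{sec:anti} and \ref{sec:deep}).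
\item A walk that survives for a long time is soon far from the walls. The expected value of $\prod_{i<j}(x_i-x_j)$ at the moment when it gets there, taken over the walks that have survived so far, converges to a number $V$. As a function of the starting point, $V$ is the harmonic function of the killed walk, and it is the only trace of the starting point (Sections~\ref{sec:harm} and \ref{sec:survival}).
\item The end of the path is treated in the same way, by the time-reversed chain (Section~\ref{sec:llt}).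
\end{itemize}
The result is a local limit theorem for arbitrary fixed endpoints, Theorem~\ref{thm:llt}, from which Theorem~\ref{thm:general} follows. Section~\ref{sec:constant} studies $V_*$. The reflections require that the walk with memory be symmetric under all permutations of the rows; this is where we use that the \emph{same} bound $r$ is imposed on every row.

\section{Two rows, by hand}\label{sec:two}

Let $k=2$. Only $i=\#1-\#2$ matters: it moves by $\pm1$, must stay $\ge0$, and $\tau$ is the first time when $i=-1$.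

\smallskip
\noindent\emph{Runs of any length ($r=1$).} Here $q=\frac12$ and $i$ is the simple random walk. From $-1$ the walk is as likely to reach $i'$ as to reach $-2-i'$ in a given time. So the number of paths from $i$ to $i'$ that avoid $-1$ is the number of free paths to $i'$ minus the number of free paths to $-2-i'$. Correspondingly $i+1$ is harmonic and vanishes at $-1$.

\smallskip
\noindent\emph{Runs of length at least $2$.} Now $q+q^2=1$. The walk remembers the current letter $\ell$ and whether the current run has length $1$ or at least $2$; we write its state as $(\ell,1)$ or $(\ell,2)$. From $(\ell,1)$ it goes to $(\ell,2)$; from $(\ell,2)$ it goes to $(\ell,2)$ with probability $q$ and to $(m,1)$, $m\ne\ell$, with probability $q^2$.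

The function $i$ is not harmonic any more, but a correction that depends on the state makes it so. Put
\[
F(i,(1,2))=i+a,\quad F(i,(1,1))=i+1+a,\quad F(i,(2,2))=i-a,\quad F(i,(2,1))=i-1-a .
\]
At states $(\ell,1)$ the function is harmonic by construction. At $(1,2)$ harmonicity means $i+a=q(i+1+a)+q^2(i-2-a)$, that is, $a(1-q+q^2)=q-2q^2$; since $1-q=q^2$, this gives $a=\frac1{2q}-1$. The condition at $(2,2)$ is the same equation with the signs changed.

The walk can leave $\{i\ge0\}$, at $i=-1$, in the state $(2,2)$ or $(2,1)$, and $F$ takes the \emph{different} values $-1-a$ and $-2-a$ there. No shift $F+c$ vanishes at both. So there is no exact reflection principle. But $F$ is bounded at exit, while $F(i,\sigma)=i+O(1)$. Therefore $V(y)=F(y)-\mathbb E_y[F(Y_\tau)]$, where $Y_\tau$ is the exit point of the walk started at $y$, is also $i+O(1)$; it is harmonic for the walk killed at $\tau$. From the start $y_0=(1,(1,1))$ of a word the value can even be computed: before every run of $1$s the height is $\ge0$,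 and the run has length at least $2$, so the next run starts from height at least $2$, and the exit never happens in the state $(2,1)$. Taking $c=1+a$, so that $F+c$ vanishes at exits in the state $(2,2)$, we get (Lemma~\ref{lem:poly} will justify the optional stopping)
\[
V_{2,2}=F(y_0)+c=3+2a=1+\frac1q=\frac1{q^2} .
\]

Next we look at the kernels. Let $p_m(u,v)$ be the probability that the free walk goes from $u=(i,\sigma)$ to $v=(i',\sigma')$ in $m$ steps, and let $p^K_m(u,v)$ be the same with the restriction to stay in $\{i\ge0\}$. Let $s$ act by $i\mapsto-i$ and by exchanging the letters in the state. The free walk is symmetric: $p_m(su,sv)=p_m(u,v)$. Put $A_m(u,v)=p_m(u,v)-p_m(u,sv)$. If $i\ge0$ and $i'\ge1$, then $A_0(u,v)=1_{u=v}$. Since $A_{m-n}(Y_n,v)$ is a martingale along the free walk $Y_n$, stopping at time $\min(\tau,m)$ gives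
\[
p_m^K(u,v)=A_m(u,v)-\mathbb E_u\bigl[A_{m-\tau}(Y_\tau,v);\ \tau\le m\bigr].
\]
At an exit point $z=(-1,\sigma)$ we have $A_l(z,v)=p_l(z,v)-p_l(z,sv)=p_l(z,v)-p_l(sz,v)$ with $sz=(1,s\sigma)$. This is a difference of values of the free kernel at two nearby starting points. If $l$ is comparable to $m$ and $i,i'\ll\sqrt m$, one expects $A_m(u,v)$ to have the size $i\,i'\,m^{-3/2}$, and $A_l(z,v)$ the size $i'\,m^{-3/2}$. The error is smaller by a factor $1/i$. So one expects the reflection principle to be asymptotically correct \emph{for starting points far from the wall}. It does not matter whether we reflect at $0$ or at $-1$. Two points remain: exits shortly before time $m$, and endpoints near the wall. These are the topics of Sections~\ref{sec:deep} and \ref{sec:llt}.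

\smallskip
\noindent\emph{A check.} For $k=2$ the formula of Theorem~\ref{thm:general} reduces to $C_{2,r}=V_{2,r}^2\,\mu^{1/2}/(2\sqrt\pi\,\mu_2^{3/2})$. For $r=2$ we have $q=\frac{\sqrt5-1}2$, $\mu=2+\frac1q=\frac{2q+1}q=\frac{\sqrt5}q$, $\mu_2=q^{-3}$ and $V_{2,2}=q^{-2}$, so $C_{2,2}=5^{1/4}/(2\sqrt\pi)$. This can be confirmed directly. The tableaux are Dyck paths all of whose ascents and descents have length at least $2$. Let $A(x)$ be their generating function by semilength (nonempty paths), and let $B(x)$ be that of the nonempty Dyck paths in which the first ascent and the last descent may also have length $1$. Splitting a path at its returns to $0$ into primes (an up-step, a Dyck path, a down-step), we see that the primes of a path counted by $A$ are counted by $xB$; a path counted by $B$ is a single prime, counted by $x(1+B)$, or has at least two primes, each counted by $xB$. Hence $A=\frac{xB}{1-xB}$ and $B=x+xB+\frac{(xB)^2}{1-xB}$. Inserting $xB=\frac A{1+A}$ into the second equation, we get $\frac{A}{x(1+A)}=x+\frac{A}{1+A}+\frac{A^2}{1+A}=x+A$,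 so $xA^2-(1-x-x^2)A+x^2=0$. The discriminant is $(1-x-x^2)^2-4x^3=(1+x+x^2)(1-3x+x^2)$. Its zero of smallest modulus is $x_0=\frac{3-\sqrt5}2=q^2$, and $1-3x+x^2=(1-x/x_0)(1-xx_0)$, $1+x_0+x_0^2=4x_0$. Near $x_0$ the singular part of $A$ is therefore $-\frac{\sqrt{4x_0(1-x_0^2)}}{2x_0}\sqrt{1-x/x_0}=-\sqrt{x_0^{-1}-x_0}\,\sqrt{1-x/x_0}$ to leading order, and $x_0^{-1}-x_0=\sqrt5$. Since the coefficient of $x^n$ in $-\sqrt{1-x/x_0}$ is asymptotic to $x_0^{-n}n^{-3/2}/(2\sqrt\pi)$, singularity analysis gives $G_{2,2}(n)\sim\frac{5^{1/4}}{2\sqrt\pi}\,q^{-2n}n^{-3/2}$, as it should be.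

\section{A Markov chain in the Weyl chamber}\label{sec:chain}

From now on $k\ge2$ and $r\ge1$ are fixed and $q,\mu,\mu_2,\gamma$ are as in Theorem~\ref{thm:general}. A reader interested in Theorem~\ref{thm:three} may read $k=3$, $r=2$, $q=\frac12$ throughout.

\subsection{Roots, lattices, chamber}

Put
\[
d=k-1,\qquad N=\frac{k(k-1)}2,\qquad \beta=N+\frac d2=\frac{k^2-1}2 ;
\]
these are $2,3,4$ for $k=3$. Let $E=\{x\in\mathbb R^k:\sum x_i=0\}$ and $\bar e_\ell=e_\ell-\frac1k(1,\dots,1)\in E$. We record a word by its position $\sum_t\bar e_{a_t}$, that is, by its letter counts minus their mean. Positions lie in the lattice $\Lambda=\sum_\ell\mathbb Z\bar e_\ell$. Let $\Lambda_0=\mathbb Z^k\cap E$ be the root lattice. Its covolume in $E$ is $\sqrt k$, and its dual lattice is $\Lambda$, because $y\in E$ pairs integrally with all $e_i-e_j$ exactly when its coordinates differ by integers. The group $W=S_k$ permutes coordinates. Since $\bar e_\ell-\bar e_m\in\Lambda_0$ and $k\bar e_1\in\Lambda_0$, the quotient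 $\Lambda/\Lambda_0$ is finite cyclic, generated by the class of $\bar e_1$, and $W$ acts trivially on it.

The positive roots are $\alpha=e_i-e_j$ with $i<j$; they have $|\alpha|^2=2$. We write $\alpha(x)=\langle\alpha,x\rangle$, $\alpha_i=e_i-e_{i+1}$ for $1\le i\le k-1$, and
\[
\Delta(x)=\prod_{\alpha>0}\alpha(x)=\prod_{i<j}(x_i-x_j),
\]
a polynomial of degree $N$ with $\Delta(wx)=\operatorname{sgn}(w)\Delta(x)$. Let $\delta\in E$ be the vector with $\alpha_i(\delta)=1$ for all $i$. Put
\[
K=\{x\in\Lambda:\alpha_i(x)\ge0\ \forall i\},\quad K^+=\{x\in\Lambda:\alpha_i(x)\ge-1\ \forall i\},\quad D_R=\{x\in\Lambda:\alpha_i(x)\ge R\ \forall i\}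
\]
for real $R\ge1$. A positive root $e_i-e_j$ is $\alpha_i+\dots+\alpha_{j-1}$, so all positive roots are $\ge0$ on $K$ and $\ge R$ on $D_R$. For $k=3$ we have $i=\alpha_1(x)$, $j=\alpha_2(x)$, $\Delta=ij(i+j)$, and the letters $1,2,3$ move $(i,j)$ by $(1,0)$, $(-1,1)$, $(0,-1)$.

\subsection{The chain and the tableaux}

Let $\Sigma=\{(\ell,j):1\le\ell\le k,\ 1\le j\le r\}$. The state $(\ell,j)$ means that the current letter is $\ell$ and that the current run has length $j$ if $j<r$, and at least $r$ if $j=r$. The chain $Y_n=(X_n,\sigma_n)\in\Lambda\times\Sigma$ moves as follows. From $(\ell,j)$ with $j<r$ it goes to $(\ell,j+1)$. From $(\ell,r)$ it goes to $(\ell,r)$ with probability $q$ and to each $(m,1)$, $m\ne\ell$, with probability $q^r$. The increment of $X$ is $\bar e_m$, where $m$ is the letter of the \emph{new} state. Write $P=(P_{\sigma\sigma'})$ for the transition matrix of the states and put $\tau=\inf\{n\ge0:X_n\notin K\}$.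

A tableau with $k$ rows of length $n$ corresponds to a word $a_1\cdots a_{kn}$ whose prefixes stay in $K$ and whose final position is $0$. Its first letter is $1$ and, since $-\bar e_\ell\in K$ only for $\ell=k$, its last letter is $k$. Let a word of length $L$ have $b$ runs of lengths $\ell_1,\dots,\ell_b\ge r$, and let the chain read it, starting in state $(a_1,1)$ after the first letter. There are $b-1$ changes of letter, each of probability $q^r$, and $\sum(\ell_t-r)$ loops, each of probability $q$. The word has probability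
\begin{equation}\label{eq:weight}
q^{r(b-1)+\sum_t(\ell_t-r)}=q^{L-r},
\end{equation}
which depends on $L$ only. A path that starts in a state $(\cdot,1)$ ends in a state $(\cdot,r)$ if and only if all its runs have length at least $r$. With $y_0=(\bar e_1,(1,1))$ and $z_0=(0,(k,r))$ we obtain
\begin{equation}\label{eq:reduction}
G_{k,r}(n)=q^{-(kn-r)}\;\mathbb P_{y_0}\bigl(Y_{kn-1}=z_0,\ \tau>kn-1\bigr).
\end{equation}

The chain of states is irreducible, and aperiodic because of the loops. Its stationary law $\pi$ is $W$-invariant. For $r\ge2$ the balance at $(\ell,r)$ gives $\pi_{(\ell,r-1)}=(1-q)\pi_{(\ell,r)}$, and $\pi_{(\ell,j)}$ is the same for all $j<r$. Therefore, for all $r\ge1$,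
\begin{equation}\label{eq:pi}
\pi_{(\ell,r)}=\frac1{k\,(1+(r-1)(1-q))}=\frac1{k\mu(1-q)} .
\end{equation}

\subsection{The reversed chain}

We write $\pi_y$ for the value of $\pi$ at the state of $y\in\Lambda\times\Sigma$. The reversed chain $\hat Y$ has transition probabilities $\hat P(z,y)=\pi_yP(y,z)/\pi_z$. Its step from a state $(\ell,j)$ has increment $-\bar e_\ell$. The proof uses only the following properties, which both chains share, with the sign $\epsilon=1$ for $Y$ and $\epsilon=-1$ for $\hat Y$, and the expansion of Lemma~\ref{lem:lambda}, which is proved for both.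
\begin{itemize}
\item[(P1)] Transitions are invariant under translations of $x$. For each $(\sigma,\sigma')$ with $P_{\sigma\sigma'}>0$ there is exactly one increment $\xi_{\sigma\sigma'}$, and it is one of the vectors $\epsilon\bar e_\ell$.
\item[(P2)] $P_{w\sigma,w\sigma'}=P_{\sigma\sigma'}$ and $\xi_{w\sigma,w\sigma'}=w\xi_{\sigma\sigma'}$ for $w\in W$, where $w(\ell,j)=(w(\ell),j)$.
\item[(P3)] The chain of states is irreducible and aperiodic with the $W$-invariant stationary law $\pi>0$, and it has a loop at every $(\ell,r)$, with increment $\epsilon\bar e_\ell$.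
\item[(P4)] A step lowers at most one of the numbers $\alpha_i(x)$, and by exactly $1$. So a chain started in $K\times\Sigma$ leaves $K$ at a point $X_\tau\in K^+$ with $\alpha_i(X_\tau)=-1$ for some $i$.
\end{itemize}
For (P4) note that $\bar e_\ell$ lowers only $\alpha_{\ell-1}$, and $-\bar e_\ell$ lowers only $\alpha_\ell$. Sections~\ref{sec:free}--\ref{sec:anti} apply to both chains; hats denote objects that belong to $\hat Y$. The letters $C,c>0$ denote constants that depend only on $k,r$ (and on small parameters $\eta,\eta'$ once these are fixed) and may change from line to line.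

\section{The free walk}\label{sec:free}

\subsection{Fourier inversion}

Let $p_m(u,v)=\mathbb P_u(Y_m=v)$ be the free kernel, $u=(x,\sigma)$, $v=(x',\sigma')$. All vectors $\epsilon\bar e_\ell$ agree modulo $\Lambda_0$, so $p_m(u,v)=0$ unless
\begin{equation}\label{eq:adm}
x'-x\in m\,\epsilon\bar e_1+\Lambda_0 .
\end{equation}
For $\theta\in E$ let $P(\theta)_{\sigma\sigma'}=P_{\sigma\sigma'}e^{\mathrm i\langle\theta,\xi_{\sigma\sigma'}\rangle}$. Then $(P(\theta)^m)_{\sigma\sigma'}$ is the Fourier transform of the displacement in $m$ steps from $\sigma$, on the event that the final state is $\sigma'$. Let $\mathcal T$ be the closed Voronoi cell of $0$ for the lattice $2\pi\Lambda$, that is, the set of points of $E$ at least as close to $0$ as to any other lattice point; its volume is $(2\pi)^d/\sqrt k$. Since $e^{-\mathrm i\langle\theta,m\epsilon\bar e_1\rangle}P(\theta)^m$ has frequencies in $\Lambda_0$, whose dual is $\Lambda$, Fourier inversion gives under \eqref{eq:adm}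
\begin{equation}\label{eq:fourier}
p_m(u,v)=\frac{\sqrt k}{(2\pi)^d}\int_{\mathcal T}e^{-\mathrm i\langle\theta,x'-x\rangle}\bigl(P(\theta)^m\bigr)_{\sigma\sigma'}\,d\theta .
\end{equation}

\subsection{The spectrum of $P(\theta)$}

The matrix $P=P(0)$ is primitive: $1$ is a simple eigenvalue, and all others lie in $|z|<\rho$ for some $\rho<1$. Let $\Gamma$ be a small circle around $1$ outside $|z|\le\rho$. By continuity there is $\theta_0>0$ such that for complex $\theta\in E\otimes\mathbb C$ with $|\theta|\le\theta_0$ the matrix $P(\theta)$ has exactly one eigenvalue $\lambda(\theta)$ inside $\Gamma$, which is simple, and all others in $|z|<\rho$. The rank-one projection $\Pi(\theta)=\frac1{2\pi\mathrm i}\oint_\Gamma(z-P(\theta))^{-1}dz$ is analytic, and so is $\lambda=\operatorname{tr}(P(\theta)\Pi(\theta))$. Define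
\[
\varphi=\frac{\Pi\mathbf 1}{\pi\Pi\mathbf 1}\quad\text{(column)},\qquad \psi=\pi\Pi\quad\text{(row)}.
\]
Here $\pi\Pi\mathbf 1=1$ at $\theta=0$, so, after decreasing $\theta_0$, the denominator does not vanish. Since $\Pi$ has rank one, $\Pi=\varphi\psi$, and $\varphi_\sigma(0)=1$, $\psi_\sigma(0)=\pi_\sigma$. Moreover
\begin{equation}\label{eq:spectral}
(P(\theta)^m)_{\sigma\sigma'}=\lambda(\theta)^m\varphi_\sigma(\theta)\psi_{\sigma'}(\theta)+O(\rho^m)\qquad(|\theta|\le\theta_0)
\end{equation}
uniformly; the error is $\frac1{2\pi\mathrm i}\oint_{|z|=\rho}z^m(z-P(\theta))^{-1}dz$, and the resolvent is bounded on $\{|z|=\rho,\ |\theta|\le\theta_0\}$ by compactness. By (P2), $P(w\theta)_{w\sigma,w\sigma'}=P(\theta)_{\sigma\sigma'}$, and $\mathbf 1$ and $\pi$ are $W$-invariant. Hence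
\begin{equation}\label{eq:equiv}
\lambda(w\theta)=\lambda(\theta),\qquad \varphi_{w\sigma}(w\theta)=\varphi_\sigma(\theta),\qquad \psi_{w\sigma}(w\theta)=\psi_\sigma(\theta).
\end{equation}

\begin{lemma}\label{lem:away}
For real $\theta\in\mathcal T$ with $|\theta|\ge\theta_0$ we have $\|P(\theta)^m\|\le Ce^{-cm}$.
\end{lemma}

\begin{proof}
We show that $P(\theta)$ has spectral radius less than $1$ if $\theta\in\mathcal T\setminus\{0\}$. Suppose $P(\theta)f=sf$ with $f\ne0$ and $|s|\ge1$. Then $|f_\sigma|\le|s||f_\sigma|\le\sum_{\sigma'}P_{\sigma\sigma'}|f_{\sigma'}|$. Summing against $\pi$ gives equality everywhere. So $|s|=1$, and $|f|$ is harmonic, hence a positive constant. Equality in the triangle inequality now means $e^{\mathrm i\langle\theta,\xi_{\sigma\sigma'}\rangle}f_{\sigma'}=sf_\sigma$ whenever $P_{\sigma\sigma'}>0$. The loops of (P3) give $e^{\mathrm i\langle\theta,\epsilon\bar e_\ell\rangle}=s$ for every $\ell$. Therefore $\langle\theta,\Lambda_0\rangle\subset2\pi\mathbb Z$, that is, $\theta\in2\pi\Lambda$;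 but $\mathcal T\cap2\pi\Lambda=\{0\}$. So each $\theta\in\mathcal T$ with $|\theta|\ge\theta_0$ has a neighborhood on which some fixed power of $P(\cdot)$ has norm $\|\cdot\|_\infty\le\frac12$. The claim follows by compactness and $\|P(\theta)\|_\infty\le1$.
\end{proof}

\begin{lemma}\label{lem:lambda}
As $\theta\to0$ in $E$, $\log\lambda(\theta)=-\frac{\gamma^2}2|\theta|^2+O(|\theta|^3)$, for both chains.
\end{lemma}

\begin{proof}
For $Y$ we solve the eigenvalue equation. For $\theta\in E$ we have $\langle\theta,\bar e_\ell\rangle=\theta_\ell$. Put $A_\ell=\varphi_{(\ell,r)}$ and $t_\ell=q\,e^{\mathrm i\theta_\ell}/\lambda$. The equations at $(\ell,j)$, $j<r$, give $\varphi_{(\ell,j)}=(e^{\mathrm i\theta_\ell}/\lambda)^{r-j}A_\ell$. The equation at $(\ell,r)$, divided by $\lambda$, becomes $A_\ell=t_\ell A_\ell+\sum_{m\ne\ell}t_m^rA_m$, that is,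
\[
A_\ell\,(1-t_\ell+t_\ell^r)=\sum_mt_m^rA_m .
\]
At $\theta=0$ the right side and the factor $1-t_\ell+t_\ell^r$ both equal $kq^r$, so neither vanishes for small $\theta$. Multiplying by $t_\ell^r/(1-t_\ell+t_\ell^r)$, summing over $\ell$ and dividing by $\sum_mt_m^rA_m$, we get $\sum_\ell t_\ell^r/(1-t_\ell+t_\ell^r)=1$. With $y_\ell=\mathrm i\theta_\ell-\log\lambda$, so that $t_\ell=qe^{y_\ell}$, this reads
\[
\sum_{\ell=1}^kg(y_\ell)=1,\qquad g=\frac1h,\qquad h(y)=1+q^{-r}e^{-ry}-q^{1-r}e^{(1-r)y} .
\]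
Since $q^{-r}=\frac{k-1}{1-q}$,
\[
h(0)=k,\qquad -h'(0)=q^{-r}(r-(r-1)q)=(k-1)\mu,\qquad h''(0)=q^{-r}\bigl(r^2-(r-1)^2q\bigr)=(k-1)(\mu^2-\mu_2).
\]
For the last equality put $t=\frac q{1-q}$; then $\mu^2-\mu_2=(r+t)^2-t(1+t)=r^2+(2r-1)t$, and $\frac{r^2-(r-1)^2q}{1-q}=r^2+(2r-1)t$ as well. In particular $kg(0)=1$ and $g'(0)\ne0$. As $\sum_\ell\theta_\ell=0$, we have $\sum_\ell y_\ell=-k\log\lambda$. Since $\lambda$ is analytic and $\lambda(0)=1$, we have $y_\ell=O(|\theta|)$, and the first-order expansion of $\sum g(y_\ell)=1$ shows $\log\lambda=O(|\theta|^2)$. Then $\sum y_\ell^2=-|\theta|^2+O(|\theta|^3)$, and the second-order expansion gives $\log\lambda=-\frac{g''(0)}{2kg'(0)}|\theta|^2+O(|\theta|^3)$. Finally, from $g'=-h'/h^2$ and $g''=2h'^2/h^3-h''/h^2$ at $0$,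
\[
\frac{g''}{kg'}=-\frac{2h'}{k^2}+\frac{h''}{kh'}=\frac{2(k-1)\mu}{k^2}-\frac{\mu^2-\mu_2}{k\mu}=\frac1{k\mu}\Bigl(\mu_2+\bigl(1-\tfrac2k\bigr)\mu^2\Bigr)=\gamma^2 .
\]
For $\hat Y$, with $D_\pi$ the diagonal matrix of $\pi$, $\hat P(\theta)=D_\pi^{-1}P(-\theta)^{\mathsf T}D_\pi$, so $\hat\lambda(\theta)=\lambda(-\theta)$.
\end{proof}

We decrease $\theta_0$ so that the ball $\{|\theta|\le\theta_0\}\subset E$ lies in $\mathcal T$ and $|\lambda(\theta)|\le e^{-c|\theta|^2}$ on it. This ball is $W$-invariant.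

\begin{lemma}\label{lem:free}
\textup{(i)} $p_m\le Cm^{-d/2}$ for $m\ge1$. If $x-\tilde x\in\Lambda_0$ and $|x-\tilde x|\le2$, then
\[
\bigl|p_m((x,\sigma),v)-p_m((\tilde x,\tilde\sigma),v)\bigr|\le Cm^{-(d+1)/2}\qquad(m\ge1).
\]
\textup{(ii)} For each initial state, $(X_n-X_0)/\sqrt n$ converges in law to the normal law $N(0,\gamma^2I_E)$.\\
\textup{(iii)} $\mathbb P_y\bigl(\max_{n\le m}|X_n-X_0|\ge a\bigr)\le Ce^{-ca^2/m}$ for $m\ge1$, $a\ge0$.
\end{lemma}

\begin{proof}
(i) In \eqref{eq:fourier} the part $|\theta|\ge\theta_0$ and the error in \eqref{eq:spectral} contribute $O(e^{-cm})$, and $\int_{|\theta|\le\theta_0}|\lambda|^md\theta\le Cm^{-d/2}$. In the second claim \eqref{eq:adm} holds for both starting points or for neither, and the integrand of the difference contains the factor $\varphi_\sigma(\theta)-e^{\mathrm i\langle\theta,\tilde x-x\rangle}\varphi_{\tilde\sigma}(\theta)=O(|\theta|)$, because $\varphi(0)=\mathbf 1$. This gains $m^{-1/2}$.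

(ii) By \eqref{eq:spectral} and Lemma~\ref{lem:lambda} the characteristic function $\sum_{\sigma'}(P(\theta/\sqrt n)^n)_{\sigma\sigma'}$ tends to $e^{-\gamma^2|\theta|^2/2}$.

(iii) Let $b(\sigma)=\sum_{\sigma'}P_{\sigma\sigma'}\xi_{\sigma\sigma'}$. The vector $\sum_\sigma\pi_\sigma b(\sigma)\in E$ is $W$-invariant, hence $0$. So $\chi-P\chi=b$ has a solution $\chi:\Sigma\to E$, and $M_n=X_n+\chi(\sigma_n)$ is a martingale with bounded increments. For a unit vector $f\in E$ Hoeffding's lemma gives $\mathbb E[e^{t\langle f,M_{n+1}-M_n\rangle}\mid Y_0,\dots,Y_n]\le e^{Bt^2/2}$, and Doob's inequality for the submartingale $e^{t\langle f,M_n-M_0\rangle}$ with $t=\frac a{Bm}$ gives $\mathbb P(\max_{n\le m}\langle f,M_n-M_0\rangle\ge a)\le e^{-a^2/(2Bm)}$. Use finitely many $f$, and absorb the bounded $\chi$ into the constants.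
\end{proof}

\section{Harmonic functions}\label{sec:harm}

\subsection{A harmonic polynomial for the free walk}

For a walk with independent, $W$-symmetric steps the polynomial $\Delta$ is harmonic. With memory it is harmonic up to lower order terms only, as we saw for $k=2$ (for $(k,r)=(3,2)$ the corrections are computed by hand in Lemma~\ref{lem:h}). To find corrections in general we differentiate a family of exponential eigenfunctions. For real $\vartheta\in E$ near $0$ let $\Phi_\sigma(\vartheta)=\varphi_\sigma(-\mathrm i\vartheta)$ and $L(\vartheta)=\lambda(-\mathrm i\vartheta)$; these are real because $P(-\mathrm i\vartheta)$ is. The eigenvalue equation for $\varphi$ says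
\begin{equation}\label{eq:expharm}
\sum_{\sigma'}P_{\sigma\sigma'}\,e^{\langle\vartheta,x+\xi_{\sigma\sigma'}\rangle}\Phi_{\sigma'}(\vartheta)=L(\vartheta)\,e^{\langle\vartheta,x\rangle}\Phi_\sigma(\vartheta)\qquad(x\in E,\ \sigma\in\Sigma).
\end{equation}
Let $\partial_\alpha$ be the derivative in the direction $\alpha$, $\Delta(\partial)=\prod_{\alpha>0}\partial_\alpha$, and for $x\in E$
\begin{equation}\label{eq:H}
H(x,\sigma)=\Delta(\partial_\vartheta)\bigl[e^{\langle\vartheta,x\rangle}\Phi_\sigma(\vartheta)\bigr]_{\vartheta=0}=\Delta(x)+\sum_{B\ne\emptyset}c_B(\sigma)\prod_{\alpha\notin B}\alpha(x),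
\end{equation}
where $B$ runs over the nonempty sets of positive roots and $c_B(\sigma)=\bigl(\prod_{\alpha\in B}\partial_\alpha\bigr)\Phi_\sigma(0)$, by the Leibniz rule.

For a function $g$ near $0\in E$ put $\operatorname{Alt}g=\sum_{w\in W}\operatorname{sgn}(w)\,g\circ w$. Since $\partial_\alpha(g\circ w)=(\partial_{w\alpha}g)\circ w$ and $\prod_{\alpha>0}\partial_{w\alpha}=\operatorname{sgn}(w)\Delta(\partial)$,
\begin{equation}\label{eq:alt}
\Delta(\partial)(\operatorname{Alt}g)(0)=k!\;\Delta(\partial)g(0).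
\end{equation}

\begin{proposition}\label{prop:H}
For all $x\in E$ and $\sigma\in\Sigma$ we have $\sum_{\sigma'}P_{\sigma\sigma'}H(x+\xi_{\sigma\sigma'},\sigma')=H(x,\sigma)$. In particular $H$ is harmonic for the free walk: $\mathbb E_{(x,\sigma)}H(Y_1)=H(x,\sigma)$ on $\Lambda\times\Sigma$.
\end{proposition}

\begin{proof}
Let $f(\vartheta)=e^{\langle\vartheta,x\rangle}\Phi_\sigma(\vartheta)$. Applying $\Delta(\partial_\vartheta)$ to \eqref{eq:expharm} at $\vartheta=0$, we see that we must show $\Delta(\partial)[(L-1)f](0)=0$. By \eqref{eq:alt} and the $W$-invariance of $L$ this number is $\frac1{k!}\Delta(\partial)[(L-1)\operatorname{Alt}f](0)$. The homogeneous Taylor components of the antisymmetric analytic function $\operatorname{Alt}f$ are antisymmetric polynomials; they vanish on all root hyperplanes and are therefore divisible by $\Delta$. So $\operatorname{Alt}f$ vanishes to order at least $N$ at $0$. Since $L(0)=1$, the product vanishes to order greater than $N$, and $\Delta(\partial)$ is homogeneous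 of order $N$.
\end{proof}

$H$ need not be positive near the walls, so we shift it. For real $c\ge1$ let $H_c(x,\sigma)=H(x+c\delta,\sigma)$. By Proposition~\ref{prop:H}, applied at $x+c\delta\in E$, it is harmonic for the free walk. On $K^+$ we have $\alpha(x+c\delta)\ge c-1$ for every $\alpha>0$. By \eqref{eq:H}, $H_c=\Delta(x+c\delta)\bigl(1+\sum_{B\ne\emptyset}c_B(\sigma)\prod_{\alpha\in B}\alpha(x+c\delta)^{-1}\bigr)$ for $c>1$. Hence there is $c_0\ge2$ such that for all $c\ge c_0$
\begin{equation}\label{eq:Hbounds}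
\tfrac12\Delta(x+c\delta)\le H_c(x,\sigma)\le2\Delta(x+c\delta)\qquad(x\in K^+).
\end{equation}
In particular $H_{c_0}\ge1$ on $K\times\Sigma$. On $D_R$ we have $H=\Delta\,(1+O(1/R))$ and $H_{c_0}=\Delta\,(1+O(1/R))$. We choose $c_0$ so large that the same $c_0$ works for $\hat Y$.

\subsection{The harmonic function of the killed walk}

For $y\in K\times\Sigma$ the process $H_{c_0}(Y_{n\wedge\tau})$ is a positive martingale, since $X_\tau\in K^+$. Therefore
\begin{equation}\label{eq:V}
\mathbb E_y[H_{c_0}(Y_n);\tau>n]=H_{c_0}(y)-\mathbb E_y[H_{c_0}(Y_\tau);\tau\le n]\ \downarrow\ V(y):=H_{c_0}(y)-\mathbb E_y[H_{c_0}(Y_\tau);\tau<\infty],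
\end{equation}
and $0\le V\le H_{c_0}$. Applying the Markov property at time $n$ to the left side of \eqref{eq:V} at time $n+m$ and letting $m\to\infty$ (only finitely many points can be reached in $n$ steps), we get $V(y)=\mathbb E_y[V(Y_n);\tau>n]$. So $V(Y_n)1_{\tau>n}$ is a martingale, and
\begin{equation}\label{eq:Vstop}
V(y)=\mathbb E_y[V(Y_S);\ \tau>S]\qquad\text{for bounded stopping times }S.
\end{equation}
We put $V=0$ off $K$. Deep in the chamber $V$ is close to $\Delta$:

\begin{lemma}\label{lem:Vdeep}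
As $R\to\infty$, $V(x,\sigma)=\Delta(x)(1+O(1/R))$ uniformly for $x\in D_R$, $\sigma\in\Sigma$.
\end{lemma}

\begin{proof}
The upper bound is $V\le H_{c_0}$. For the lower bound we must show that $\mathbb E_y[H_{c_0}(Y_\tau);\tau<\infty]$, $y=(x,\sigma)$, is small compared with $\Delta(x)$. The idea is to compare with the harmonic function $H_R$, which is much larger at the walls but not much larger at $y$. Let $\zeta\in K^+$, $\alpha_i(\zeta)=-1$ and $R\ge c_0$. All factors $\alpha(\zeta+c\delta)$ are positive for $c\ge c_0$ and increase with $c$, and the factor with $\alpha=\alpha_i$ equals $c-1$. So $\Delta(\zeta+c_0\delta)\le\frac{c_0-1}{R-1}\Delta(\zeta+R\delta)$. By \eqref{eq:Hbounds} and optional stopping (Fatou) for the positive martingale $H_R(Y_{n\wedge\tau})$,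
\[
\mathbb E_y[H_{c_0}(Y_\tau);\tau<\infty]\le\tfrac CR\,\mathbb E_y[H_R(Y_\tau);\tau<\infty]\le\tfrac CR\,H_R(y)\le\tfrac CR\,\Delta(x+R\delta)\le\tfrac CR\,2^N\Delta(x),
\]
because $\alpha(R\delta)\le\alpha(x)$ for every $\alpha>0$ on $D_R$.
\end{proof}

\section{Survival estimates}\label{sec:survival}

The survival probability is expected to decay like $n^{-N/2}$. Bounds with a small loss in the exponent are enough for us, and they follow quickly from the fact that a surviving walk soon gets deep into the chamber. Let $\nu_R=\inf\{n\ge0:X_n\in D_R\}$.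

\begin{lemma}\label{lem:hit}
$\mathbb P_y(\nu_R>n,\ \tau>n)\le Ce^{-cn/R^2}$ for $y\in K\times\Sigma$, $R\ge1$, $n\ge0$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:free}(ii) and $\gamma>0$ there are $n_0$ and $\kappa_0>0$ with $\mathbb P_y(\alpha_i(X_n-X_0)\ge\sqrt n\ \forall i)\ge\kappa_0$ for all $n\ge n_0$ and all $y$; only the finitely many initial states matter. Let $n_R=\lceil\max(R^2,n_0)\rceil\le CR^2$. From any $y\in K\times\Sigma$ we have $X_{n_R}\in D_R$ with probability at least $\kappa_0$, so $\mathbb P_y(\nu_R>n_R,\tau>n_R)\le1-\kappa_0$. Iterate by the Markov property.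
\end{proof}

\begin{lemma}\label{lem:surv}
For $0<\eta'<\frac14$, $n\ge1$ and $y\in K\times\Sigma$: $\ \mathbb P_y(\tau>n)\le C_{\eta'}\,n^{-N/2+N\eta'}H_{c_0}(y)$.
\end{lemma}

\begin{proof}
With $R=n^{1/2-\eta'}$, $\mathbb P_y(\tau>n)\le\mathbb P_y(\nu_R>n,\tau>n)+\mathbb P_y(\nu_R\le n,\nu_R<\tau)$. The first term is at most $Ce^{-cn^{2\eta'}}$, and $H_{c_0}(y)\ge1$. For the second, optional stopping at $\nu_R\wedge n\wedge\tau$ and \eqref{eq:Hbounds} give $H_{c_0}(y)\ge\mathbb E_y[H_{c_0}(Y_{\nu_R});\nu_R\le n,\nu_R<\tau]\ge\frac12R^N\,\mathbb P_y(\nu_R\le n,\nu_R<\tau)$.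
\end{proof}

Let $p^K_m(y,z)=\mathbb P_y(Y_m=z,\tau>m)$ be the killed kernel. Reversing paths, we have $p_m^K(y,z)=\frac{\pi_z}{\pi_y}\,\hat p_m^K(z,y)$ for $y,z\in K\times\Sigma$.

\begin{lemma}\label{lem:kernel}
For $0<\eta'<\frac14$, $m\ge1$, $y,z\in K\times\Sigma$: $\ p_m^K(y,z)\le C_{\eta'}\,m^{-\beta+2N\eta'}H_{c_0}(y)\hat H_{c_0}(z)$.
\end{lemma}

\begin{proof}
For $m\ge3$ write $m=m_1+m_2+m_3$ with $m_i\ge\lfloor m/3\rfloor$, and drop the killing in the middle:
\[
p_m^K(y,z)\le\sum_{u,v}p^K_{m_1}(y,u)\,p_{m_2}(u,v)\,p^K_{m_3}(v,z)\le\mathbb P_y(\tau>m_1)\cdot\sup p_{m_2}\cdot\sum_vp^K_{m_3}(v,z).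
\]
The last sum is $\sum_v\frac{\pi_z}{\pi_v}\hat p^K_{m_3}(z,v)\le C\,\hat{\mathbb P}_z(\hat\tau>m_3)$. Now use Lemma~\ref{lem:surv} for both chains and Lemma~\ref{lem:free}(i); recall $\beta=N+\frac d2$. For $m\le2$ use $p_m^K\le1$ and $H_{c_0},\hat H_{c_0}\ge1$.
\end{proof}

The next lemma shows that $V$ can be computed from any harmonic polynomial with leading part $\Delta$, in particular from those with convenient values at the exit points.

\begin{lemma}\label{lem:poly}
Let $y\in K\times\Sigma$. Then $\tau<\infty$ almost surely, $\mathbb E_y(1+|X_\tau|)^{N-1}<\infty$ and $\mathbb E_y[(1+|X_n|)^{N-1};\tau>n]\to0$. Consequently, if $F(x,\sigma)$ is harmonic for the free walk and, for each $\sigma$, a polynomial in $x$ of degree $N$ with top-degree part $\Delta(x)$, then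
\begin{equation}\label{eq:Vpoly}
V(y)=\lim_n\mathbb E_y[F(Y_n);\tau>n]=\lim_n\mathbb E_y[\Delta(X_n);\tau>n]=F(y)-\mathbb E_y[F(Y_\tau)].
\end{equation}
\end{lemma}

\begin{proof}
Take $\eta'<\frac1{8N}$. Lemma~\ref{lem:surv} gives $\tau<\infty$. Let $n\ge1$ and split according to whether $|X_n-X_0|\le n^{1/2+\eta'}$; by Lemma~\ref{lem:surv}, Lemma~\ref{lem:free}(iii) and $|X_n|\le|X_0|+n$,
\[
\mathbb E_y[(1+|X_n|)^{N-1};\tau>n]\le C_y\,n^{(\frac12+\eta')(N-1)-\frac N2+N\eta'}+C_y\,n^{N-1}e^{-cn^{2\eta'}} .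
\]
The first exponent is $-\frac12+(2N-1)\eta'<-\frac14$, so this tends to $0$. On $\{2^j\le\tau<2^{j+1}\}$ split according to whether $|X_\tau-X_0|\le2^{(j+1)(1/2+\eta')}$, and use $\mathbb P_y(\tau\ge2^j)\le C_y2^{-jN/2+jN\eta'}$ and Lemma~\ref{lem:free}(iii) with $m=2^{j+1}$. In the same way $\mathbb E_y[(1+|X_\tau|)^{N-1};2^j\le\tau<2^{j+1}]\le C_y2^{-j/4}+C_y2^{jN}e^{-c2^{2j\eta'}}$, which is summable over $j\ge0$.

At exit one factor of $\Delta(X_\tau)$ is $-1$, so $|\Delta(X_\tau)|\le C(1+|X_\tau|)^{N-1}$; and $F-\Delta$ has degree at most $N-1$. Hence $F(Y_\tau)$ is integrable, and we may let $n\to\infty$ in $\mathbb E_y[F(Y_n);\tau>n]=F(y)-\mathbb E_y[F(Y_\tau);\tau\le n]$. Since $F-\Delta$ and $H_{c_0}-\Delta$ have degree at most $N-1$, the limits of $\mathbb E_y[\,\cdot\,;\tau>n]$ for $F$, $\Delta$ and $H_{c_0}$ coincide; the last one is $V(y)$.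
\end{proof}

\section{The antisymmetrized kernel}\label{sec:anti}

\subsection{Approximate reflection}

For $u=(x,\sigma)$, $v=(x',\sigma')$ and $w\in W$ let $wv=(wx',w\sigma')$ and
\[
A_m(u,v)=\sum_{w\in W}\operatorname{sgn}(w)\,p_m(u,wv).
\]
As a function of $u$ it satisfies $A_{m+1}(u,v)=\mathbb E_u[A_m(Y_1,v)]$ on all of $\Lambda\times\Sigma$. If $u\in K\times\Sigma$ and $x'\in D_1$, then $A_0(u,v)=1_{u=v}$, because $wx'\notin K$ for $w\ne1$. Stopping the martingale $A_{m-n}(Y_n,v)$ at time $\tau\wedge m$, we get, for such $u,v$,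
\begin{equation}\label{eq:reflection}
p_m^K(u,v)=A_m(u,v)-\mathbb E_u\bigl[A_{m-\tau}(Y_\tau,v);\ \tau\le m\bigr].
\end{equation}
To estimate $A_m$ we go to the Fourier side. Condition \eqref{eq:adm} is the same for all $wv$. If it fails, $A_m(u,v)=0$. If it holds, put
\[
f_u(\theta)=e^{\mathrm i\langle\theta,x\rangle}\varphi_\sigma(\theta),\qquad \tilde f_v(\theta)=e^{-\mathrm i\langle\theta,x'\rangle}\psi_{\sigma'}(\theta).
\]
By \eqref{eq:equiv}, $e^{-\mathrm i\langle\theta,wx'\rangle}\psi_{w\sigma'}(\theta)=\tilde f_v(w^{-1}\theta)$. So \eqref{eq:fourier}, \eqref{eq:spectral} and Lemma~\ref{lem:away} give $A_m(u,v)$ as $\frac{\sqrt k}{(2\pi)^d}\int_{|\theta|\le\theta_0}\lambda^mf_u\operatorname{Alt}\tilde f_v\,d\theta$ up to $O(e^{-cm})$. Since $\lambda$ and the ball are $W$-invariant and $\operatorname{Alt}\tilde f_v$ is antisymmetric, we may antisymmetrize $f_u$ as well: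
\begin{equation}\label{eq:Aint}
A_m(u,v)=\frac{\sqrt k}{(2\pi)^d\,k!}\int_{|\theta|\le\theta_0}\lambda(\theta)^m\,\operatorname{Alt}f_u(\theta)\,\operatorname{Alt}\tilde f_v(\theta)\,d\theta+O(e^{-cm}),
\end{equation}
uniformly in $u,v$. Each antisymmetric factor contains $\Delta$. We need this with bounds.

\begin{lemma}\label{lem:division}
Let $0<s\le\theta_0$ and let $f$ be a smooth antisymmetric complex-valued function on $\{\theta\in E:|\theta|\le s\}$. Then $f=\Delta g$ with $g$ smooth,
\[
\sup_{|\theta|\le s}\|D^jg\|\le C_j\sup_{|\theta|\le s}\|D^{N+j}f\|\quad(j\ge0),\qquad g(0)=\frac{\Delta(\partial)f(0)}{c_\Delta},\qquad c_\Delta=\prod_{j=1}^kj! .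
\]
\end{lemma}

\begin{proof}
By antisymmetry $f$ vanishes on all root hyperplanes. We divide by the positive roots one after another. Let $f$ be smooth and vanish where $\alpha(\theta)=0$. Since $\theta-\frac{\alpha(\theta)}2\alpha$ is the orthogonal projection of $\theta$ to this hyperplane, integrating $\frac d{dt}f\bigl(\theta-(1-t)\frac{\alpha(\theta)}2\alpha\bigr)$ over $t\in[0,1]$ gives
\[
\frac{f(\theta)}{\alpha(\theta)}=\frac12\int_0^1\partial_\alpha f\Bigl(\theta-(1-t)\tfrac{\alpha(\theta)}2\alpha\Bigr)dt .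
\]
The argument is linear in $\theta$ and has norm at most $|\theta|$. So the quotient is smooth, and its derivatives of order $j$ on the ball are bounded by a constant times those of $f$ of order $j+1$. If $f$ vanishes on another root hyperplane, so does the quotient: this is clear where $\alpha\ne0$, and it extends by continuity. So the division can be repeated with the next root. In $\Delta(\partial)(\Delta g)(0)$ all $N$ derivatives must fall on $\Delta$, so this number is $(\Delta(\partial)\Delta)\,g(0)$. By the Vandermonde expansion $\Delta=\sum_w\operatorname{sgn}(w)\prod_ix_{w(i)}^{k-i}$, and pairing equal monomials gives $\Delta(\partial)\Delta=k!\prod_{j=0}^{k-1}j!=c_\Delta$.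
\end{proof}

Write $\operatorname{Alt}f_u=\Delta g_u$ and $\operatorname{Alt}\tilde f_v=\Delta\tilde g_v$. Since $f_u(\theta)$ is $e^{\langle\vartheta,x\rangle}\Phi_\sigma(\vartheta)$ at $\vartheta=\mathrm i\theta$, \eqref{eq:alt} and \eqref{eq:H} give
\begin{equation}\label{eq:g0}
g_u(0)=\frac{k!\,\mathrm i^N}{c_\Delta}\,H(x,\sigma),\qquad \tilde g_v(0)=\frac{k!\,(-\mathrm i)^N}{c_\Delta}\Bigl[\pi_{\sigma'}\Delta(x')+\sum_{B\ne\emptyset}c_B'(\sigma')\prod_{\alpha\notin B}\alpha(x')\Bigr]
\end{equation}
with constants $c'_B(\sigma')$. Lemma~\ref{lem:division} with $j=0,1$ gives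
\begin{equation}\label{eq:gbounds}
|g_u|\le C(1+|x|)^N,\qquad |g_u(\theta)-g_u(0)|\le C|\theta|(1+|x|)^{N+1}\qquad(|\theta|\le\theta_0),
\end{equation}
and the same holds for $\tilde g_v$ with $x'$ in place of $x$.

\subsection{The gain at exit points}

For a general starting point $z=(\zeta,\sigma)$ the bounds \eqref{eq:gbounds} give $A_m(z,v)$ the size $|\zeta|^N|x'|^Nm^{-\beta}$. If $z$ is an exit point, one power of $|\zeta|$ is replaced by a constant. This is the general form of the observation made for two rows.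

\begin{lemma}\label{lem:exit}
Let $z=(\zeta,\sigma)$ with $\alpha_i(\zeta)=-1$ for some $i$. For $m\ge1$ and all $v=(x',\sigma')$,
\begin{equation}\label{eq:exit}
|A_m(z,v)|\le C(1+|x'|)^Nm^{-\beta}\Bigl[(1+|\zeta|)^{N-1}+(1+|\zeta|)^Nm^{-1/2}\Bigr]+Ce^{-cm} .
\end{equation}
\end{lemma}

\begin{proof}
Let $s_i$ be the reflection $s_i\omega=\omega-\alpha_i(\omega)\alpha_i$. Pairing $w$ with $s_iw$ in $\operatorname{Alt}f_z$ and using $\langle s_i\omega,\zeta\rangle=\langle\omega,\zeta\rangle+\alpha_i(\omega)$, we get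
\[
\operatorname{Alt}f_z(\theta)=\tfrac12\sum_w\operatorname{sgn}(w)\bigl[f_z(w\theta)-f_z(s_iw\theta)\bigr]=\tfrac12\sum_w\operatorname{sgn}(w)\,e^{\mathrm i\langle w\theta,\zeta\rangle}\,b(w\theta),
\]
where $b(\omega)=\varphi_\sigma(\omega)-e^{\mathrm i\alpha_i(\omega)}\varphi_\sigma(s_i\omega)$. The function $b$ does not depend on $\zeta$, and $b(0)=0$. In an $N$-th derivative, either all $N$ derivatives fall on the exponential, and the factor $b=O(|\theta|)$ remains, or at most $N-1$ powers of $|\zeta|$ appear. So $\|D^N\operatorname{Alt}f_z(\theta)\|\le C[(1+|\zeta|)^N|\theta|+(1+|\zeta|)^{N-1}]$, and by Lemma~\ref{lem:division} with $s=|\theta|$ the same bound holds for $|g_z(\theta)|$. Insert it and $|\tilde g_v|\le C(1+|x'|)^N$ into \eqref{eq:Aint}, and use $\int_{|\theta|\le\theta_0}|\lambda|^m|\theta|^{2N+j}d\theta\le Cm^{-\beta-j/2}$ for $j=0,1$.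
\end{proof}

\section{The killed kernel deep in the chamber}\label{sec:deep}

Now we choose the depth $R$. It should be smaller than $\sqrt M$ by a power, so that it is reached in a time much shorter than $M$ and the leading terms \eqref{eq:g0} dominate; but only by a small power, since the main term may be as small as a constant times $R^{2N}M^{-\beta}$. Fix
\[
\eta=\frac1{8N},\quad \eta'=\frac\eta{100N},\qquad R=M^{1/2-\eta},\quad R'=RM^{\eta'},\quad T=\lfloor M^{1-2\eta+\eta'}\rfloor ,
\]
so that $T\approx R^2M^{\eta'}$. Let $\mathcal D_M=\{(x,\sigma):x\in D_R,\ |x|\le R'\}$ and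
\begin{equation}\label{eq:kappa}
\kappa=\frac{\sqrt k\;k!}{(2\pi)^{d/2}\,c_\Delta\,\gamma^{k^2-1}} .
\end{equation}

\begin{proposition}\label{prop:deep}
For the chain $Y$, uniformly for $u=(x,\sigma),\,v=(x',\sigma')\in\mathcal D_M$ and $M/2\le m\le M$ satisfying \eqref{eq:adm},
\[
p_m^K(u,v)=\kappa\,\pi_{\sigma'}\,\Delta(x)\Delta(x')\,m^{-\beta}\,(1+o(1)),\qquad M\to\infty .
\]
\end{proposition}

\begin{proof}
Since $\Delta(x)\Delta(x')\ge R^{2N}$, errors $o(R^{2N}M^{-\beta})$ are negligible; in particular all bounds of the form $Ce^{-cM^{c'}}$ with $c'>0$ are. We estimate the terms of \eqref{eq:reflection}.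

\smallskip
\emph{(a) The main term.} By \eqref{eq:g0}, $g_u(0)\tilde g_v(0)=(k!/c_\Delta)^2\pi_{\sigma'}\Delta(x)\Delta(x')(1+O(1/R))$. By \eqref{eq:gbounds}, $|g_u\tilde g_v-g_u(0)\tilde g_v(0)|\le C|\theta|R'^{2N+1}$. So replacing $g_u\tilde g_v$ by $g_u(0)\tilde g_v(0)$ in \eqref{eq:Aint} costs at most $CM^{-\beta}R'^{2N}\cdot R'M^{-1/2}$. Relative to $R^{2N}M^{-\beta}$ this is $CM^{2N\eta'-\eta+\eta'}\to0$. Substituting $\theta\to\theta/\sqrt m$, by dominated convergence,
\[
m^\beta\int_{|\theta|\le\theta_0}\lambda^m\Delta^2\,d\theta\ \to\ \int_Ee^{-\gamma^2|\theta|^2/2}\Delta(\theta)^2d\theta=(2\pi)^{d/2}\gamma^{-d-2N}c_\Delta ,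
\]
and $d+2N=k^2-1$. The last equality follows from Mehta's integral $(2\pi)^{-k/2}\int_{\mathbb R^k}\Delta^2e^{-|x|^2/2}dx=c_\Delta$ by integrating out the direction $(1,\dots,1)$. To see Mehta's integral, write $\Delta$, up to sign, as the determinant of the monic Hermite polynomials of degrees $0,\dots,k-1$ in $x_1,\dots,x_k$; these are orthogonal for the Gaussian weight with squared norms $j!$, so the integral is $k!\prod_{j<k}j!=c_\Delta$. Collecting constants, $\frac{\sqrt k}{(2\pi)^dk!}\bigl(\frac{k!}{c_\Delta}\bigr)^2(2\pi)^{d/2}\gamma^{-(k^2-1)}c_\Delta=\kappa$, so $A_m(u,v)=\kappa\,\pi_{\sigma'}\Delta(x)\Delta(x')m^{-\beta}(1+o(1))$.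

\smallskip
\emph{(b) Exits with $\tau\le m/2$.} Here Lemma~\ref{lem:exit} applies at a time $m-\tau\ge M/4$. Let $\Omega$ be the event that $\max_{n\le2^j}|X_n-X_0|\le2^{j/2}M^{\eta'}$ for all $j\ge0$ with $2^j\le2M$. By Lemma~\ref{lem:free}(iii), $\mathbb P_u(\Omega^c)\le C\log M\,e^{-cM^{2\eta'}}$, which is negligible since $|A|\le k!$. On $\Omega\cap\{\tau\le m/2\}$ we have $|X_\tau|\le3M^{1/2+\eta'}$, and \eqref{eq:exit} gives
\[
|A_{m-\tau}(Y_\tau,v)|\le CR'^N\,M^{-\beta+\eta'}(1+|X_\tau|)^{N-1}+Ce^{-cM} .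
\]
Decompose according to $\tau\in(2^{j-1},2^j]$. By Lemma~\ref{lem:surv} and $H_{c_0}(u)\le CR'^N$,
\[
\mathbb E_u[(1+|X_\tau|)^{N-1};\,\Omega,\,\tau\le m/2]\le C\sum_{j\ge0,\ 2^j\le2M}\bigl(R'+2^{j/2}M^{\eta'}\bigr)^{N-1}\min\bigl(1,\ 2^{-jN/2+jN\eta'}R'^N\bigr).
\]
The terms with $2^j\le R'^2$ are each at most $C(R'M^{\eta'})^{N-1}$. Those with $2^j>R'^2$ are each at most $CM^{(2N-1)\eta'}2^{-j/2}R'^N\le CM^{(2N-1)\eta'}R'^{N-1}$. There are $O(\log M)$ terms, so the sum is at most $CM^{3N\eta'}R'^{N-1}$. Relative to $R^{2N}M^{-\beta}$ the contribution of (b) is at most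
\[
C\,\frac{R'^{2N-1}}{R^{2N}}\,M^{(3N+1)\eta'}=C\,M^{2N\eta'}\,R'^{-1}M^{(3N+1)\eta'}\le CM^{-1/2+\eta+(5N+1)\eta'}\to0 .
\]

\smallskip
\emph{(c) Exits with $m/2<\tau\le m$.} Now $s=m-\tau$ may be small and $A_s$ need not be small, but such late exits are unlikely. Let $z=(\zeta,\cdot)$ be the exit point, $\alpha_i(\zeta)=-1$. The point $y'$ just before the exit lies in $K\times\Sigma$, within one step of $\zeta$, and has $\alpha_i=0$ there; so by \eqref{eq:Hbounds} for $\hat H$ we have $\hat H_{c_0}(y')\le C(1+|\zeta|)^{N-1}$. For given $z$ there are boundedly many such $y'$. By Lemma~\ref{lem:kernel} at time $m-s-1\ge M/8$,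
\begin{equation}\label{eq:late}
\mathbb P_u(\tau=m-s,\ Y_\tau=z)\le CM^{-\beta+2N\eta'}R'^N(1+|\zeta|)^{N-1} .
\end{equation}
Next we bound $A_s(z,v)$ in two ways. By (P2), $p_s(z,s_iwv)=p_s(s_iz,wv)$, so
\[
A_s(z,v)=\tfrac12\sum_w\operatorname{sgn}(w)\bigl[p_s(z,wv)-p_s(s_iz,wv)\bigr],
\]
where $s_iz$ has position $\zeta+\alpha_i$. Lemma~\ref{lem:free}(i) gives $|A_s(z,v)|\le Cs^{-(d+1)/2}$ for $s\ge1$. On the other hand every root is at least $R$ in absolute value at $x'$, hence $|\alpha_i(wx')|\ge R$ and $|\zeta-wx'|\ge(R-1)/\sqrt2$ for all $w$; also $|\zeta-wx'|\ge|\zeta|-R'$. So $A_0(z,v)=0$, and by Lemma~\ref{lem:free}(iii) $|A_s(z,v)|\le Ce^{-cM^{2\eta'}}$ whenever $1\le s\le R^2M^{-2\eta'}$ or $|\zeta|\ge2R'+s^{1/2}M^{\eta'}$ with $s\ge1$. Since $\sum_{s,z}\mathbb P_u(\tau=m-s,Y_\tau=z)\le1$, these cases are negligible.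

In the remaining cases $s\ge R^2M^{-2\eta'}$, so $R'\le s^{1/2}M^{2\eta'}$ and $|\zeta|\le3s^{1/2}M^{2\eta'}$. Such $\zeta$ lie on $k-1$ hyperplanes, so there are at most $C(s^{1/2}M^{2\eta'})^{d-1}$ points $z$ for each $s$. With \eqref{eq:late} and $|A_s|\le Cs^{-(d+1)/2}$ their total contribution is at most
\[
CM^{-\beta+2N\eta'}R'^N\sum_{1\le s\le M}s^{\frac{d-1}2}M^{2(d-1)\eta'}\,s^{-\frac{d+1}2}\,M^{(N-1)(\frac12+2\eta')}\le CM^{-\beta}R'^NM^{\frac{N-1}2+6N\eta'}\log M ,
\]
where we used $d\le N$. Relative to $R^{2N}M^{-\beta}$ this is at most $CM^{-\frac12+N\eta+7N\eta'}\log M\to0$, since $N\eta=\frac18$.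
\end{proof}

In (c) the number of exit points, $s^{(d-1)/2}$, and the cancellation, $s^{-(d+1)/2}$, leave $\sum_s1/s$. Without the cancellation our bound for the sum would be larger by about a factor $\sqrt M$, and the argument would fail.

\section{The local limit theorem and the asymptotics of $G_{k,r}$}\label{sec:llt}

\begin{theorem}\label{thm:llt}
For fixed $a=(x_a,\sigma_a)$ and $b=(x_b,\sigma_b)$ in $K\times\Sigma$, as $M\to\infty$ through values with $x_b-x_a\in M\bar e_1+\Lambda_0$,
\[
M^\beta\,\mathbb P_a(Y_M=b,\ \tau>M)\ \longrightarrow\ \kappa\,\pi_{\sigma_b}\,V(a)\,\hat V(b),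
\]
with $\kappa$ from \eqref{eq:kappa} and $V,\hat V$ the harmonic functions \eqref{eq:V} of $Y$ and $\hat Y$. For other $M$ the probability is $0$.
\end{theorem}

\begin{proof}
The path is cut at the first time when it is deep and, seen from its end, at the first time when the reversed path is deep. Let $R,R',T$ be as in Section~\ref{sec:deep}, $\nu=\nu_R$ for $Y$ and $\hat\nu=\nu_R$ for $\hat Y$, and
\[
\mathcal A=\{\nu\le T,\ \nu<\tau,\ |X_\nu|\le R'\},\qquad \hat{\mathcal A}=\{\hat\nu\le T,\ \hat\nu<\hat\tau,\ |\hat X_{\hat\nu}|\le R'\}.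
\]
Constants in $O(\cdot)$ may depend on $a,b$.

\emph{Step 1: the beginning.} By Lemma~\ref{lem:hit}, $\mathbb P_a(\nu>T,\tau>T)\le Ce^{-cT/R^2}\le Ce^{-cM^{\eta'}}$. By Lemma~\ref{lem:free}(iii), $\mathbb P_a(\nu\le T,|X_\nu|>R')=O(e^{-cR'^2/T})=O(e^{-cM^{\eta'}})$. Outside these two events, $\tau>M$ implies $\mathcal A$. By the strong Markov property at $\nu$,
\[
p_M^K(a,b)=\mathbb E_a\bigl[p^K_{M-\nu}(Y_\nu,b);\mathcal A\bigr]+O(e^{-cM^{\eta'}}).
\]

\emph{Step 2: the end.} Let $u\in\mathcal D_M$ and $M-T\le m\le M$. The same argument for $\hat Y$ started at $b$ gives, uniformly in $u,m$, $\hat p_m^K(b,u)=\hat{\mathbb E}_b[\hat p^K_{m-\hat\nu}(\hat Y_{\hat\nu},u);\hat{\mathcal A}]+O(e^{-cM^{\eta'}})$. Using $p_m^K(u,b)=\frac{\pi_b}{\pi_u}\hat p_m^K(b,u)$ and $\hat p^K_{m'}(v,u)=\frac{\pi_u}{\pi_v}p^K_{m'}(u,v)$, we obtain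
\[
p_m^K(u,b)=\pi_b\,\hat{\mathbb E}_b\bigl[\pi_{\hat Y_{\hat\nu}}^{-1}\,p^K_{m-\hat\nu}(u,\hat Y_{\hat\nu});\hat{\mathcal A}\bigr]+O(e^{-cM^{\eta'}}).
\]

\emph{Step 3: the middle.} Insert $u=Y_\nu$, $m=M-\nu$. On $\mathcal A\times\hat{\mathcal A}$ both $u=Y_\nu$ and $v=\hat Y_{\hat\nu}$ lie in $\mathcal D_M$, and $m'=M-\nu-\hat\nu\in[M-2T,M]\subset[M/2,M]$ for large $M$. Write $x_u,x_v$ for the positions of $u,v$. Modulo $\Lambda_0$ we have $x_u-x_a\equiv\nu\bar e_1$ and $x_v-x_b\equiv-\hat\nu\bar e_1$, so $x_v-x_u\equiv m'\bar e_1$ and \eqref{eq:adm} holds. By Proposition~\ref{prop:deep} and $m'^{-\beta}=M^{-\beta}(1+o(1))$ (as $T/M\to0$), all terms being nonnegative and the $o(1)$ uniform,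
\[
p_M^K(a,b)=\kappa\,\pi_b\,M^{-\beta}(1+o(1))\ \mathbb E_a[\Delta(X_\nu);\mathcal A]\ \hat{\mathbb E}_b[\Delta(\hat X_{\hat\nu});\hat{\mathcal A}]+O(e^{-cM^{\eta'}}).
\]

\emph{Step 4: convergence to $V$.} By \eqref{eq:Vstop}, $V(a)=\mathbb E_a[V(Y_{\nu\wedge T});\tau>\nu\wedge T]$. Within $T$ steps $V\le H_{c_0}\le C_aM^N$, so by the estimates of Step 1 the parts with $\nu>T$, or with $\nu\le T$ and $|X_\nu|>R'$, contribute $O(M^Ne^{-cM^{\eta'}})$. On $\mathcal A$ we have $V(Y_\nu)=\Delta(X_\nu)(1+O(1/R))$ by Lemma~\ref{lem:Vdeep}. So $\mathbb E_a[\Delta(X_\nu);\mathcal A]\to V(a)$, and likewise $\hat{\mathbb E}_b[\Delta(\hat X_{\hat\nu});\hat{\mathcal A}]\to\hat V(b)$.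
\end{proof}

To apply the theorem to \eqref{eq:reduction} we need $V(y_0)$ and $\hat V(z_0)$. They are equal, because reversing a tableau word and reversing the order of the letters is a symmetry of the problem.

\begin{lemma}\label{lem:sym}
$\hat V(z_0)=V(y_0)>0$.
\end{lemma}

\begin{proof}
For $x\in K$ let $x^*=(-x_k,\dots,-x_1)\in K$. Then $\Delta(x^*)=\Delta(x)$ and $(\bar e_\ell)^*=-\bar e_{k+1-\ell}$. Consider words of length $m\ge1$ with all runs at least $r$ that lead from $0$ to $x$ inside $K$. Reverse such a word and replace each letter $\ell$ by $k+1-\ell$, starting at $x^*$. If $x^{(t)}$ is the position of the original word after $t$ letters, then the new word is at $(x^{(m-t)})^*$ after $t$ letters. So this is a bijection onto the words with all runs at least $r$ that lead from $x^*$ to $0$ inside $K$. A word from $0$ inside $K$ starts with $1$, and a word that ends at $0$ inside $K$ ends with $k$. By \eqref{eq:weight} all these words have weight $q^{m-r}$. Hence for all $m\ge1$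
\[
\sum_\ell p^K_{m-1}\bigl(y_0,(x,(\ell,r))\bigr)=\sum_{\ell:\,x^*+\bar e_\ell\in K}p^K_{m-1}\bigl((x^*+\bar e_\ell,(\ell,1)),z_0\bigr).
\]
On the left the congruence condition of Theorem~\ref{thm:llt} is $x\in m\bar e_1+\Lambda_0$, on the right it is $-x^*\in m\bar e_1+\Lambda_0$; these agree, since $-x^*$ is a permutation of $x$, and they hold for infinitely many $m$. Multiply by $m^\beta$ and let $m\to\infty$ along these $m$. Since $\pi_{(\ell,r)}$ does not depend on $\ell$, and $V=0$ off $K$,
\[
V(y_0)\sum_\ell\hat V(x,(\ell,r))=\hat V(z_0)\sum_\ell V\bigl(x^*+\bar e_\ell,(\ell,1)\bigr)\qquad(x\in K).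
\]
Let $x\in D_R$ and $R\to\infty$. Then $x^*+\bar e_\ell\in D_{R-1}$ and $\Delta(x^*+\bar e_\ell)=\Delta(x)(1+O(1/R))$, so by Lemma~\ref{lem:Vdeep} for both chains, both sums are $k\Delta(x)(1+o(1))$. So $V(y_0)=\hat V(z_0)$.

For positivity, choose $R$ so large that $V>0$ on $D_R\times\Sigma$ (Lemma~\ref{lem:Vdeep}). The word $1^{a_1}2^{a_2}\cdots k^{a_k}$ with $a_k\ge r$ and $a_i-a_{i+1}\ge R$ leads from $y_0$ inside $K$ into $D_R$ with positive probability, and $V(y_0)=\mathbb E_{y_0}[V(Y_n);\tau>n]$.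
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
The prefix $a_1\cdots a_m$ of the random word corresponds to $Y_{m-1}$ started at $y_0$, so the exit time of the chain is one less than that of the word, and $\prod_{i<j}(\#_mi-\#_mj)=\Delta(X_{m-1})$. By \eqref{eq:Vpoly} (with $F=H$) the limit $V_{k,r}$ exists and equals $V(y_0)$, which lies in $(0,\infty)$ by Lemma~\ref{lem:sym}. In \eqref{eq:reduction} we have $M=kn-1$, and $0-\bar e_1\in(kn-1)\bar e_1+\Lambda_0$ because $k\bar e_1\in\Lambda_0$. Theorem~\ref{thm:llt} and Lemma~\ref{lem:sym} give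
\[
G_{k,r}(n)\sim q^{-kn}\,q^r\pi_{(k,r)}\,\kappa\,V_{k,r}^2\,(kn)^{-\beta},\qquad q^r\pi_{(k,r)}=\frac{1-q}{k-1}\cdot\frac1{k\mu(1-q)}=\frac1{k(k-1)\mu},
\]
by \eqref{eq:pi}. Since $\kappa\,k^{-\beta}=\sqrt k\,k!\big/\bigl((2\pi)^{d/2}c_\Delta(k\gamma^2)^{(k^2-1)/2}\bigr)$, this is the formula of the theorem.
\end{proof}

For $(k,r)=(3,2)$ this proves $G(n)\sim\frac{9\sqrt3}{5000\pi}V_*^2\,8^n/n^4$ with $V_*=V_{3,2}\in(0,\infty)$. So the conjecture holds, and it remains to study $V_*$.

\section{The constant $V_*$}\label{sec:constant}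

Let $(k,r)=(3,2)$, so that $q=\frac12$, $q^2=\frac14$. We use the coordinates $(i,j)$, and $\tau$ is again the exit time of the chain $Y$ started at $y_0$.

\subsection{Harmonic polynomials with two free parameters}

For real constants $c_1,c_2$ put $I=i+c_1$, $J=j+c_2$, and in this section write $\Delta=IJ(I+J)$ and
\[
l_1=J,\quad l_2=-(I+J),\quad l_3=I,\qquad Q_1=J(2I+J),\quad Q_2=(I+J)(I-J),\quad Q_3=-I(I+2J).
\]
Then $l_1+l_2+l_3=0$ and $Q_1+Q_2+Q_3=0$. Adding $c$ letters $\ell$ changes $(I,J)$ by $c(1,0)$, $c(-1,1)$ or $c(0,-1)$; it leaves $l_\ell$ unchanged, and expanding the product shows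
\begin{equation}\label{eq:shift}
\Delta(x+c\,\bar e_\ell)=\Delta+c\,Q_\ell+c^2l_\ell .
\end{equation}

\begin{lemma}\label{lem:h}
Let $h_\ell=\Delta-\frac23l_\ell$, that is,
\[
h_1=IJ(I+J)-\tfrac23J,\qquad h_2=(I+J)\bigl(IJ+\tfrac23\bigr),\qquad h_3=IJ(I+J)-\tfrac23I .
\]
Then $F(x,(\ell,2))=h_\ell(x)$, $F(x,(\ell,1))=h_\ell(x+\bar e_\ell)$ is harmonic for the free walk.
\end{lemma}

\begin{proof}
At states $(\ell,1)$ this holds by construction. At $(\ell,2)$ we need $h_\ell(x)=\frac12h_\ell(x+\bar e_\ell)+\frac14\sum_{m\ne\ell}h_m(x+2\bar e_m)$. Try $h_\ell=\Delta+t\,l_\ell$. By \eqref{eq:shift} the right side is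
\[
\Delta+\tfrac12\bigl[Q_\ell+(1+t)l_\ell\bigr]+\tfrac14\sum_{m\ne\ell}\bigl[2Q_m+(4+t)l_m\bigr]=\Delta+\tfrac12\sum_mQ_m+\Bigl[\tfrac12(1+t)-\tfrac14(4+t)\Bigr]l_\ell .
\]
The sum of the $Q_m$ vanishes. The condition is $\frac12(1+t)-\frac14(4+t)=t$, that is, $t=-\frac23$.
\end{proof}

The top-degree part of $F$ in $(i,j)$ is $ij(i+j)$, so Lemma~\ref{lem:poly} gives, for all $c_1,c_2$,
\begin{equation}\label{eq:Vseries}
V_*=F(y_0)-\sum_{m\ge1}\mathbb E_{y_0}[F(Y_m);\ \tau=m]\qquad\text{(absolutely convergent)},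
\end{equation}
where $F(y_0)$ is the value of $h_1$ at $(i,j)=(2,0)$. If $F$ has one sign at all exit points, the partial sums are monotone and give one-sided bounds. Exits are of four kinds. An exit through $i=-1$ happens with a letter $2$, an exit through $j=-1$ with a letter $3$, and the state is $(\cdot,1)$ or $(\cdot,2)$. In the states $(2,1)$ and $(3,1)$ the value of $F$ is that of $h_2$ at $(-2,j+1)$ and of $h_3$ at $(i,-2)$, respectively. In state $(2,2)$ at least two letters $2$ have just been read, each raising $j$ by $1$ from a nonnegative value, so $j\ge2$; in state $(2,1)$ similarly $j\ge1$. At exits through $j=-1$ we have $i\ge0$.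

Two families of exits can be summed in closed form.
\begin{itemize}
\item[(A)] The word $1^a3$, $a\ge2$, has probability $2^{-(a-2)}\cdot\frac14=2^{-a}$. It exits at $(a,-1)$ in state $(3,1)$, so $F=h_3$ at $(a,-2)$.
\item[(B)] The word $1^a2^{a+1}$, $a\ge2$, has probability $2^{-(a-2)}\cdot\frac14\cdot2^{-(a-1)}=2^{1-2a}$. It exits at $(-1,a+1)$ in state $(2,2)$, so $F=h_2$ there.
\end{itemize}
We use $\sum_{a\ge2}2^{-a}(1,a,a^2)=(\frac12,\frac32,\frac{11}2)$ and $\sum_{b\ge0}4^{-b}(1,b,b^2)=(\frac43,\frac49,\frac{20}{27})$, the latter with $a=b+2$ and $2^{1-2a}=\frac18 4^{-b}$.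

\subsection{Lower bounds}

Take $c_1=\frac79$, $c_2=1$. Then $F\le0$ at every exit point:
\begin{itemize}
\item state $(2,2)$: $I=-\frac29$ and $J\ge3$, so $IJ+\frac23\le0<I+J$ (this is why we take $c_1=\frac79$);
\item state $(2,1)$: $h_2$ at $I=-\frac{11}9$, $J\ge3$, so $IJ+\frac23<0<I+J$;
\item state $(3,2)$: $J=0$, so $F=-\frac23I<0$ since $I\ge\frac79$;
\item state $(3,1)$: $h_3$ at $J=-1$, so $F=I(\frac13-I)<0$ since $I\ge\frac79$.
\end{itemize}
At the start $I=\frac{25}9$, $J=1$ and $F(y_0)=\frac{25}9\cdot\frac{34}9-\frac23=\frac{796}{81}$. Hence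
\begin{equation}\label{eq:lowerseries}
V_*=\frac{796}{81}+\sum_{m\ge1}\mathbb E_{y_0}\bigl[-F(Y_m);\ \tau=m\bigr],
\end{equation}
a series whose terms are nonnegative rational numbers, each a finite computation. The exits (A) have $I=a+\frac79$, $J=-1$ and contribute
\[
\sum_{a\ge2}2^{-a}\bigl(a+\tfrac79\bigr)\bigl(a+\tfrac49\bigr)=\tfrac{11}2+\tfrac{11}9\cdot\tfrac32+\tfrac{28}{81}\cdot\tfrac12=\tfrac{608}{81} .
\]
The exits (B) have $I=-\frac29$, $J=a+2$, so $-F=\frac29(a+\frac{16}9)(a-1)$, and contribute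
\[
\sum_{a\ge2}2^{1-2a}\cdot\tfrac29\bigl(a+\tfrac{16}9\bigr)(a-1)=\tfrac1{36}\sum_{b\ge0}4^{-b}\bigl(b^2+\tfrac{43}9b+\tfrac{34}9\bigr)=\tfrac1{36}\cdot\tfrac{640}{81}=\tfrac{160}{729} .
\]
Therefore $V_*\ge\frac{796}{81}+\frac{608}{81}+\frac{160}{729}=\frac{12796}{729}>17.55$.

\subsection{Upper bounds}

Take $c_1=2$ and $c_2=2+s$ with $s=\sqrt{5/3}-1$, so that $s^2+2s=\frac23$. Then $F\ge0$ at every exit point:
\begin{itemize}
\item state $(2,2)$: $I=1$, $J>0$, so $F=h_2>0$;
\item state $(2,1)$: $h_2$ at $I=0$, $J>0$, so $F=\frac23J>0$;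
\item state $(3,2)$: $J=1+s$, $I\ge2$, so $F=I\bigl(J(I+J)-\frac23\bigr)>0$;
\item state $(3,1)$: $h_3$ at $J=s$, $I\ge2$, so $F=I\bigl(s(I+s)-\frac23\bigr)=sI(I-2)\ge0$ by the choice of $s$.
\end{itemize}
At the start $I=4$, $J=2+s$, and $F(y_0)=(2+s)\bigl(4(6+s)-\frac23\bigr)=\frac{148}3+\frac{70}3s$, where $s^2=\frac23-2s$ was used. By \eqref{eq:Vseries} the numbers
\begin{equation}\label{eq:upperseq}
U_{m_0}=\frac{148}3+\frac{70}3s-\sum_{1\le m\le m_0}\mathbb E_{y_0}[F(Y_m);\ \tau=m],\qquad m_0=0,1,2,\dots,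
\end{equation}
decrease weakly to $V_*$. The exits (A) have $I=a+2$ and contribute $s\sum_{a\ge2}2^{-a}a(a+2)=s(\frac{11}2+3)=\frac{17}2s$. The exits (B) have $I=1$, $J=a+3+s$ and contribute
\[
\sum_{a\ge2}2^{1-2a}(a+4+s)\bigl(a+\tfrac{11}3+s\bigr)=\tfrac18\sum_{b\ge0}4^{-b}\Bigl[b^2+\bigl(\tfrac{35}3+2s\bigr)b+\tfrac{104}3+\tfrac{29}3s\Bigr]=\tfrac{176}{27}+\tfrac{31}{18}s ,
\]
where $(6+s)(\frac{17}3+s)=34+\frac{35}3s+s^2=\frac{104}3+\frac{29}3s$. Therefore
\[
V_*\le\frac{148}3+\frac{70}3s-\frac{17}2s-\frac{176}{27}-\frac{31}{18}s=\frac{1156}{27}+\frac{118}9s<46.631 .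
\]

\begin{proof}[Proof of Theorem~\ref{thm:three}]
By Theorem~\ref{thm:general} with $(k,r)=(3,2)$, whose random word has $a_1=a_2=1$, the limit $V_*$ exists and $G(n)n^4/8^n\to\frac{9\sqrt3}{5000\pi}V_*^2$. The bounds for $V_*$ were just proved. Since $\frac{9\sqrt3}{5000\pi}=0.00099239\ldots$, they give $0.305<C_1<2.16$. The partial sums of \eqref{eq:lowerseries} increase weakly to $V_*$ and the numbers \eqref{eq:upperseq} decrease weakly to $V_*$; together they enclose $V_*$ to any prescribed accuracy by finite computations. So $C_1$ is computable.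
\end{proof}

\begin{thebibliography}{1}
\bibitem{KZ} Manuel Kauers and Doron Zeilberger, \emph{Counting Standard Young Tableaux With Restricted Runs}, arXiv:2006.10205 (2020).
\end{thebibliography}
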